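\title{The Erd\H{o}s--Moser theorem implies the grouping principle}

\begin{abstract}
We prove that, over $\mathsf{RCA}_0$, the Erd\H{o}s--Moser theorem $\mathrm{EM}$ implies the grouping principle $\mathrm{GP}^2_2$ for pairs and two colors. A first application of $\mathrm{EM}$ turns the given coloring into a linear order. We then build a second coloring $R$ such that the tail of any infinite $R$-transitive set avoids the convex hulls of the groups chosen so far. The competition between the requirements on $R$ is controlled by an injection whose range does not exist. Such an injection is available unless $\mathsf{ACA}_0$ holds, and in that case the grouping principle follows from Ramsey's theorem.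
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in second-order arithmetic; Section~\ref{sec:rca} recalls what is needed. A \emph{coloring} is a function $f:[\mathbb N]^2\to 2$ on the two-element subsets of $\mathbb N$, and for $x<y$ we write $f(x,y)$ for $f(\{x,y\})$. Ramsey's theorem for pairs, $\mathrm{RT}^2_2$, states that every coloring has an infinite \emph{homogeneous} set, that is, an infinite set $Y$ such that $f$ is constant on the pairs from $Y$. This paper compares two consequences of $\mathrm{RT}^2_2$.

\medskip\noindent\textbf{The Erd\H{o}s--Moser theorem.}
A set $H\subseteq\mathbb N$ is \emph{$f$-transitive} if for each $c<2$ and all $x<y<z$ in $H$, $f(x,y)=f(y,z)=c$ implies $f(x,z)=c$. The statement $\mathrm{EM}$ says that every coloring $f$ has an infinite $f$-transitive set. If $f$ is read as a tournament, with $x$ placed before $y$ when $x<y$ and $f(x,y)=0$, and $y$ placed before $x$ when $x<y$ and $f(x,y)=1$, then the tournament is a linear order on every $f$-transitive set (Lemma~\ref{lem:order}).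

\medskip\noindent\textbf{The grouping principle.}
A \emph{largeness notion} is a set $\mathsf L$ of (codes of) finite subsets of $\mathbb N$ such that $F\in\mathsf L$ and $F\subseteq G$ with $G$ finite imply $G\in\mathsf L$, and such that every infinite set $X\subseteq\mathbb N$ has a finite subset in $\mathsf L$. Examples are the sets with at least $n$ elements, for a fixed $n$, and the nonempty sets $F$ with $|F|>\min F$. For finite sets write $F<G$ if $\max F<\min G$. An \emph{infinite $\mathsf L$-grouping} for $f$ is a sequence $\langle F_j\mid j\in\mathbb N\rangle$ of members of $\mathsf L$ with $F_0<F_1<\cdots$ such that for all $j<j'$ there is a color $c<2$ with $f(x,y)=c$ for all $x\in F_j$ and $y\in F_{j'}$. The statement $\mathrm{GP}^2_2$ says that for every largeness notion $\mathsf L$ and every coloring $f$ there is an infinite $\mathsf L$-grouping for $f$.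

A grouping is a sequence of sets that $f$ treats as points: collapsing each $F_j$ gives a well-defined coloring of the pairs of indices. Nothing is asked of that coloring, nor of $f$ inside a group. If $\mathsf L$ contains all singletons, then $\langle\{j\}\mid j\in\mathbb N\rangle$ is a grouping for every $f$; the content of the principle comes from notions $\mathsf L$ that force the groups to be big.

Call a finite set \emph{large} if it is nonempty and belongs to $\mathsf L$. Every infinite set has a large subset: it has a finite subset in $\mathsf L$, and if that subset is empty, then all finite sets belong to $\mathsf L$.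

Both principles follow from $\mathrm{RT}^2_2$. An infinite homogeneous set $Y$ is transitive. It can also be cut into groups: let $F_0$ be the large subset of $Y$ with least code, and let $F_{j+1}$ be the large subset of $\{y\in Y:y>\max F_j\}$ with least code. The question, which comes from the paper of Patey and Yokoyama~\cite{PY}, is whether $\mathrm{EM}$ implies $\mathrm{GP}^2_2$ over the base theory $\mathsf{RCA}_0$. The answer is yes.

\begin{theorem}\label{thm:main}
$\mathsf{RCA}_0\vdash\mathrm{EM}\rightarrow\mathrm{GP}^2_2$.
\end{theorem}

One could well guess the opposite. Applying $\mathrm{EM}$ to $f$ yields a linear order, but a linear order still has to be grouped. Let $f(x,y)$ be the parity of $x$, for $x<y$. This $f$ is transitive on $\mathbb N$, and the order is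
\begin{equation}\label{eq:example}
0\prec2\prec4\prec\cdots\ \cdots\prec5\prec3\prec1 .
\end{equation}
No group may contain both an even and an odd number, so each group must lie on one side of the cut in the middle. Here parity tells us the side. For an arbitrary order of this shape, the side of $x$ is the answer to the question whether $x$ has finitely many predecessors, and no finite part of the order displays that answer. A second application of $\mathrm{EM}$ to $f$ is of no help, since $\mathbb N$ itself is a solution.

The proof applies $\mathrm{EM}$ to a different coloring $R$, built from the order and from $\mathsf L$, and lets the solution $H$ make the decisions that we cannot make. Section~\ref{sec:hulls} reduces the theorem to finding large sets with disjoint convex hulls and isolates the decision to be made at each step. Section~\ref{sec:toy} shows on a block of three numbers how an $R$-transitive set can be forced to decide correctly. Section~\ref{sec:blocks} constructs a family of blocks that overlap in a controlled way and that no infinite set can evade; this is where the failure of $\mathsf{ACA}_0$ is used. Section~\ref{sec:R} defines $R$, and Section~\ref{sec:extract} reads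 off the grouping.

\section{Working in $\mathsf{RCA}_0$}\label{sec:rca}

A formula is $\Sigma^0_1$ if it has the form $\exists n\,\theta$, and $\Pi^0_1$ if it has the form $\forall n\,\theta$, where $\theta$ has only bounded number quantifiers; number and set parameters are allowed. The theory $\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Sigma^0_1$ formulas, and \emph{$\Delta^0_1$-comprehension}: if a $\Sigma^0_1$ formula $\varphi(n)$ is equivalent to a $\Pi^0_1$ formula, then the set $\{n:\varphi(n)\}$ exists. We call such a property \emph{decidable}. The theory $\mathsf{ACA}_0$ adds comprehension for all formulas without set quantifiers. A set is infinite if it is unbounded. Finite sets and tuples are coded by numbers, and a code determines the object it codes. The notations $[a,b]$, $[a,b)$ and $(a,b)$ always refer to intervals of $\mathbb N$ in the usual order, and $[0,-1]=\emptyset$.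

We use the following standard theorems of $\mathsf{RCA}_0$.
\begin{itemize}
\item[(R1)] Induction for $\Sigma^0_1$ and for $\Pi^0_1$ formulas.
\item[(R2)] Bounded $\Sigma^0_1$-comprehension: if $\varphi$ is $\Sigma^0_1$, then $\{i<n:\varphi(i)\}$ exists for every $n$.
\item[(R3)] $\mathsf B\Sigma^0_1$: if $\varphi$ is $\Sigma^0_1$ and $\forall i<n\,\exists j\,\varphi(i,j)$, then $\exists w\,\forall i<n\,\exists j\le w\,\varphi(i,j)$.
\item[(R4)] Functions defined by primitive recursion exist. A step of the recursion may take the least number with a decidable property, provided there is one.
\item[(R5)] If an infinite set is the union of two sets, one of the two is infinite.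
\end{itemize}
The restriction in (R1) matters: a parameter such as ``the number of colors'' is an arbitrary element of the model, and an induction on it is allowed only for a $\Sigma^0_1$ or $\Pi^0_1$ statement. We say that an injection $\kappa:\mathbb N\to\mathbb N$ \emph{has a range} if the set $\operatorname{ran}\kappa=\{k:\exists t\ \kappa(t)=k\}$ exists. Two further facts are quoted.
\begin{itemize}
\item[(S1)] Over $\mathsf{RCA}_0$, $\mathsf{ACA}_0$ is equivalent to the statement that every injection $\kappa:\mathbb N\to\mathbb N$ has a range \cite[Lemma III.1.3]{Simpson}.
\item[(S2)] $\mathsf{ACA}_0$ proves $\mathrm{RT}^2_2$ \cite[\S III.7]{Simpson}.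
\end{itemize}

From now on we argue in $\mathsf{RCA}_0+\mathrm{EM}$, with a fixed largeness notion $\mathsf L$ and a fixed coloring $f$. If every injection has a range, then $\mathrm{RT}^2_2$ holds by (S1) and (S2), and Section~\ref{sec:intro} shows how to cut a homogeneous set into a grouping. So we may and do fix
\begin{center}
an injection $\kappa:\mathbb N\to\mathbb N$ whose range does not exist.
\end{center}
It enters the argument in Section~\ref{sec:blocks}.

\section{Linear orders and hulls}\label{sec:hulls}

\subsection*{Reduction to a linear order}
By $\mathrm{EM}$ let $\{a_0<a_1<\cdots\}$ be infinite and $f$-transitive. For $F\subseteq\mathbb N$ write $a[F]=\{a_i:i\in F\}$, and put $f'(i,j)=f(a_i,a_j)$ and $\mathsf L'=\{F:a[F]\in\mathsf L\}$. Then $\mathsf L'$ is closed under supersets. If $X$ is infinite, then $a[X]$ exists and is infinite, so it has a finite subset in $\mathsf L$, which has the form $a[F]$ with $F\subseteq X$. Thus $\mathsf L'$ is a largeness notion, $f'$ is transitive on $\mathbb N$, and an $\mathsf L'$-grouping $\langle F_j\rangle$ for $f'$ gives the $\mathsf L$-grouping $\langle a[F_j]\rangle$ for $f$. So we assume from now on that $\mathbb N$ is $f$-transitive.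

For $x<y$ put $x\prec y$ if $f(x,y)=0$, and $y\prec x$ if $f(x,y)=1$.

\begin{lemma}\label{lem:order}
The relation $\prec$ is a linear order on $\mathbb N$.
\end{lemma}

\begin{proof}
For distinct $x,y$ exactly one of $x\prec y$, $y\prec x$ holds, so a failure of transitivity of $\prec$ is a cycle on three numbers $x<y<z$. The cycle $x\prec y\prec z\prec x$ means $f(x,y)=f(y,z)=0$ and $f(x,z)=1$. The cycle $x\prec z\prec y\prec x$ means $f(x,y)=f(y,z)=1$ and $f(x,z)=0$. Both contradict the $f$-transitivity of $\mathbb N$.
\end{proof}

For a nonempty finite set $J$ let
\[
\operatorname{hull}(J)=\{x\in\mathbb N:\min\nolimits_\prec J\preceq x\preceq\max\nolimits_\prec J\}.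
\]
The hull may be infinite: in the order \eqref{eq:example}, $\operatorname{hull}(\{0,1\})=\mathbb N$.

\begin{lemma}\label{lem:hull}
Let $J,J'$ be nonempty finite sets.
\begin{enumerate}
\item[(a)] The hulls of $J$ and $J'$ meet if and only if $\min_\prec J\in\operatorname{hull}(J')$ or $\min_\prec J'\in\operatorname{hull}(J)$. In particular, disjointness of hulls is decidable.
\item[(b)] If the hulls are disjoint, one of them lies entirely $\prec$-below the other. If moreover $J<J'$, then $f$ is constant on $J\times J'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $a=\min_\prec J$, $b=\max_\prec J$, $a'=\min_\prec J'$. For (a) and the first half of (b) we may assume $a\preceq a'$. If $x$ lies in both hulls, then $a\preceq a'\preceq x\preceq b$, so $a'\in\operatorname{hull}(J)$. The converse in (a) holds because each hull contains its own minimum. If the hulls are disjoint, then $a'\notin\operatorname{hull}(J)$ and $a\preceq a'$ give $b\prec a'$, so $\operatorname{hull}(J)$ lies below $\operatorname{hull}(J')$. Finally let $J<J'$ have disjoint hulls. Then $f$ is $0$ on $J\times J'$ if $\operatorname{hull}(J)$ is the lower hull, and $1$ otherwise.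
\end{proof}

By part (b), Theorem~\ref{thm:main} follows once we prove:

\begin{proposition}\label{prop:goal}
There is a sequence $J_0<J_1<\cdots$ of large sets with pairwise disjoint hulls.
\end{proposition}

\subsection*{Finitely many disjoint hulls}
We first show that any finite number of large sets with disjoint hulls can be found. This needs the pigeonhole principle for an arbitrary number $k$ of colors. The usual proof takes the maximum of $k$ bounds, one for each color class; but ``$w$ bounds the class $i$'' is $\Pi^0_1$, so (R3) does not collect these bounds. We use $\mathrm{EM}$ instead.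

\begin{lemma}\label{lem:php}
If $X$ is infinite, $k\in\mathbb N$ and $c:X\to k$, then some color class of $c$ is infinite.
\end{lemma}

\begin{proof}
Enumerating $X$ in increasing order, we may assume $X=\mathbb N$. Let $g(x,y)=0$ if $c(x)=c(y)$ and $g(x,y)=1$ otherwise. By $\mathrm{EM}$ let $H=\{h_0<h_1<\cdots\}$ be infinite and $g$-transitive. Along $H$ a color that has been left never returns: if $i<j<l$ and $c(h_i)=c(h_l)\ne c(h_j)$, then $g(h_i,h_j)=g(h_j,h_l)=1$ and $g(h_i,h_l)=0$, against transitivity.

Call $i$ a \emph{switch} if $c(h_i)\ne c(h_{i+1})$. If $i<i'$ are switches, then $c(h_i)\ne c(h_{i'})$. Otherwise $c(h_{i+1})\ne c(h_i)=c(h_{i'})$, so $i<i+1<i'$, and the color of $h_i$ returns at $h_{i'}$. Hence every finite set of switches has at most $k$ elements. By (R2) there is a largest $r\le k$ such that some set of $r$ switches exists. That set contains all switches, since a further switch would give $r+1\le k$ of them. Beyond the last switch $c$ is constant along $H$.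
\end{proof}

\begin{lemma}\label{lem:A}
If $X$ is infinite and $q\in\mathbb N$, then $X$ has $q$ large subsets with pairwise disjoint hulls.
\end{lemma}

\begin{proof}
\emph{Two subsets.} Suppose that an infinite set $X$ has no two large subsets with disjoint hulls. For $x\in X$ let $X_{\prec x}=\{y\in X:y\prec x\}$ and $X_{\succ x}=\{y\in X:x\prec y\}$, and consider the $\Sigma^0_1$ properties
\[
U(x):\ X_{\prec x}\text{ has a large subset},\qquad V(x):\ X_{\succ x}\text{ has a large subset}.
\]
Each $x\in X$ has at least one of them, because one of $X_{\prec x}$, $X_{\succ x}$ is infinite by (R5). No $x$ has both, because a large set below $x$ and a large set above $x$ have disjoint hulls. So on $X$ each property is the negation of the other, both are decidable, and they define sets $U$ and $V$ with union $X$. By (R5) one of them is infinite. If $U$ is infinite, take a large $F\subseteq U$ and let $x=\min_\prec F$. Since $x\in U$, there is a large $F'\subseteq X_{\prec x}$, and $\max_\prec F'\prec x=\min_\prec F$. If $V$ is infinite, take a large $F\subseteq V$, let $x=\max_\prec F$, and take a large $F'\subseteq X_{\succ x}$; then $\max_\prec F=x\prec\min_\prec F'$. In both cases $F$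 and $F'$ have disjoint hulls, a contradiction.

\emph{Any number of subsets.} Fix an infinite $X$. The statement ``$X$ has $j$ large subsets with pairwise disjoint hulls'' is $\Sigma^0_1$, and we prove it by induction on $j$. For $j=0$ there is nothing to prove. Let $G_1,\dots,G_j\subseteq X$ be large with pairwise disjoint hulls, numbered by Lemma~\ref{lem:hull}(b) so that the hulls are $\prec$-increasing. Give $x\in X$ the color $(0,i)$ if $x\in\operatorname{hull}(G_i)$, and if $x$ is in no hull give it the color $(1,n)$, where $n$ is the number of hulls below $x$. There are at most $2j+1$ colors, so by Lemma~\ref{lem:php} some color class $Y$ is infinite.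

If $Y$ has color $(0,i)$, take two large subsets of $Y$ with disjoint hulls. Their $\prec$-minima and maxima lie in $\operatorname{hull}(G_i)$, so both hulls are contained in $\operatorname{hull}(G_i)$; replace $G_i$ by these two sets. If $Y$ has color $(1,n)$, every element of $Y$ lies above $\operatorname{hull}(G_i)$ for $i\le n$ and below $\operatorname{hull}(G_i)$ for $i>n$. The same then holds for the hull of any large $F\subseteq Y$; add such an $F$ to the list. Either way we obtain $j+1$ sets as required.
\end{proof}

The next statement is the step by which the sequence of Proposition~\ref{prop:goal} will be extended. It is not enough that the new sets avoid the old hulls, since a new hull might surround an old one; but among sets with pairwise disjoint hulls only one can do so for each old hull.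

\begin{corollary}\label{cor:extend}
Let $J_0,\dots,J_{i-1}$ be nonempty finite sets, let $X$ be an infinite set disjoint from $\operatorname{hull}(J_l)$ for all $l<i$, and let $q\in\mathbb N$. Then $X$ has $q$ large subsets whose hulls are pairwise disjoint and disjoint from $\operatorname{hull}(J_l)$ for all $l<i$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:A} take $q+i$ large subsets of $X$ with pairwise disjoint hulls. Each of the points $\min_\prec J_l$, $l<i$, lies in at most one of these hulls, so at least $q$ of the sets have a hull containing none of these points. Let $J$ be such a set and $l<i$. Then $\min_\prec J_l\notin\operatorname{hull}(J)$, and $\min_\prec J\notin\operatorname{hull}(J_l)$ because $\min_\prec J\in X$. By Lemma~\ref{lem:hull}(a) the hulls are disjoint.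
\end{proof}

\section{One block: letting the solution choose}\label{sec:toy}

Corollary~\ref{cor:extend} suggests a recursion. Keep an infinite reservoir $X$ outside the hulls chosen so far. Take two large sets $J,J'\subseteq X$ above the earlier sets, with hulls disjoint from each other and from the earlier hulls. The sets $X\setminus\operatorname{hull}(J)$ and $X\setminus\operatorname{hull}(J')$ cover $X$, so one of them is infinite; choose the corresponding set and shrink $X$. The difficulty is the word ``choose'': whether a set is infinite is not a question that a bounded computation or a terminating search answers, so (R4) does not apply, and a wrong choice can be fatal, as $\{0,1\}$ is in \eqref{eq:example}.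

The idea is to prepare many candidates, index them by the subsets $K$ of a finite block $B$, and build a coloring $R$ so that any $R$-transitive set $H$ stays out of the hull of the candidate indexed by $H\cap B$. Then $H$ makes the choice, the choice is decidable from $H$, and the tail of $H$ is the reservoir. The tool is a local one. Given $x<y<s$ with $R(x,y)$ already defined, put
\begin{equation}\label{eq:break}
R(x,s)=1-R(x,y),\qquad R(y,s)=R(x,y).
\end{equation}
Then $R(x,y)=R(y,s)\ne R(x,s)$, so no $R$-transitive set contains $x$, $y$ and $s$. We say that $s$ \emph{breaks} the pair $\{x,y\}$.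

\begin{example}\label{ex:toy}
Let $B=\{0,1,2\}$ and $R(0,1)=R(0,2)=R(1,2)=0$. By Lemma~\ref{lem:A} take four large sets $J^{01},J^{02},J^{12},J^{012}$ with pairwise disjoint hulls, indexed by the subsets of $B$ with at least two elements. Each $s\ge3$ lies in at most one hull $\operatorname{hull}(J^K)$. Let $s$ break the two least elements of $K$, and give the color $0$ to the remaining pair:
\[
\begin{array}{c|cccc}
s\in\operatorname{hull}(J^K)\text{ for }K= & 01 & 02 & 12 & 012\\ \hline
\text{pair broken by }s & \{0,1\} & \{0,2\} & \{1,2\} & \{0,1\}\\
(R(0,s),R(1,s),R(2,s)) & (1,0,0) & (1,0,0) & (0,1,0) & (1,0,0)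
\end{array}
\]
Define $R$ arbitrarily elsewhere. If $H$ is $R$-transitive and $K=H\cap B$ has at least two elements, then no $s\in H$ with $s\ge3$ lies in $\operatorname{hull}(J^K)$, for such an $s$ breaks a pair contained in $H$. A single candidate $J$ would not do. A number $s\in\operatorname{hull}(J)$ would have to break all three pairs, but two elements of $B$ receive the same color from $s$, and by \eqref{eq:break} these two are not broken. Disjointness of the hulls is what leaves $s$ with only one set $K$ to attack.
\end{example}

To repeat this infinitely often with a single coloring $R$, four obstacles must be overcome.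
\begin{enumerate}
\item[(1)] $H$ may meet $B$ in at most one point. A partition of $\mathbb N$ into blocks has the same defect, since $H$ may take at most one point from each. So blocks must overlap.
\item[(2)] The candidates for a block must avoid the hulls selected earlier, and these depend on the part of $H$ below the block. So we need one family of candidates for each guess $\sigma$ at that part of $H$.
\item[(3)] For a wrong guess the candidates may not exist. So we search for them, and $s$ acts only on what has been found by stage $s$.
\item[(4)] By (1) and (2), one number $s$ receives many requests to break a pair. Rule \eqref{eq:break} can serve them all if the pairs are disjoint. So a set $K$ can be attacked only if $|K|$ is at least twice the number of requests competing for the elements of its block.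
\end{enumerate}
Obstacles (1) and (4) pull against each other: we need so many blocks that every infinite set has many points in one of them, and so few that competition is bounded in advance. The injection $\kappa$ reconciles the two.

\section{Blocks from an injection without a range}\label{sec:blocks}

For $t\in\mathbb N$ let $u_t$ be the largest $u<t$ with $\kappa(u)<\kappa(t)$, or $u_t=-1$ if there is none. Put
\[
B_t=\{x\in\mathbb N:u_t<x<t\},\qquad m_t=2(\kappa(t)+1)2^{u_t+1}.
\]
The \emph{block} $B_t$ is the longest interval ending just before $t$ on which $\kappa$ is larger than $\kappa(t)$; see Figure~\ref{fig:blocks}. A set $A$ \emph{fills} $B_t$ if $|A\cap B_t|\ge m_t$. In $m_t$, the factor $2^{u_t+1}$ is the number of subsets of $[0,u_t]$, that is, of guesses at the part of a set below $B_t$; the factor $\kappa(t)+1$ is explained by the next lemma.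

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.3cm]
\draw[->] (-1,0) -- (6.7,0) node[right] {$t$};
\foreach \x/\y in {0/3,1/9,2/7,3/10,4/5,5/1,6/8} {
  \fill (\x,\y) circle (1.8pt) node[above] {\small $\y$};
  \node[below] at (\x,0) {\small $\x$};
}
\draw[very thick] (0.7,7) node[left] {\small $B_2$} -- (1.3,7);
\draw[dotted] (1.3,7) -- (2,7);
\draw[very thick] (0.7,5) node[left] {\small $B_4$} -- (3.3,5);
\draw[dotted] (3.3,5) -- (4,5);
\draw[very thick] (-0.3,1) node[left] {\small $B_5$} -- (4.3,1);
\draw[dotted] (4.3,1) -- (5,1);
\end{tikzpicture}
\caption{The points $(t,\kappa(t))$ of an injection with first values $3,9,7,10,5,1,8$. The block $B_t$ consists of the positions passed when moving left from $t$ until a value smaller than $\kappa(t)$ is met; it is drawn as a bar at height $\kappa(t)$. Here $B_2=\{1\}$, $B_4=\{1,2,3\}$, $B_5=\{0,\dots,4\}$, and $B_0,B_1,B_3,B_6$ are empty. Of two overlapping blocks, the later one has the smaller value of $\kappa$.}\label{fig:blocks}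
\end{figure}

\begin{lemma}\label{lem:overlap}
If $t<t'$ and $B_t\cap B_{t'}\ne\emptyset$, then $\kappa(t')<\kappa(t)$ and $u_{t'}\le u_t$. Consequently, for each $t$ there are at most $\kappa(t)$ numbers $t'>t$ with $B_t\cap B_{t'}\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $x\in B_t\cap B_{t'}$. Then $u_{t'}<x<t<t'$. By the maximality of $u_{t'}$ we have $\kappa(t)\ge\kappa(t')$, and by injectivity $\kappa(t)>\kappa(t')$. If $u_{t'}=-1$, then $u_{t'}\le u_t$. Otherwise $u_{t'}<t$ and $\kappa(u_{t'})<\kappa(t')<\kappa(t)$, so $u_{t'}\le u_t$ by the maximality of $u_t$. The last assertion holds because $\kappa$ maps the numbers $t'$ in question injectively into $[0,\kappa(t))$.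
\end{proof}

So competition from later blocks is bounded by data visible at $t$. The next lemma says that there are nevertheless enough blocks. A set that fills no block far out is so sparse that it bounds the moment at which each value can enter the range of $\kappa$.

\begin{lemma}\label{lem:fill}
If $H$ is infinite, then for every $b\in\mathbb N$ there is $t$ such that $u_t\ge b$ and $H$ fills $B_t$.
\end{lemma}

\begin{proof}
Suppose that $|H\cap B_t|<m_t$ for all $t$ with $u_t\ge b$. We show that $\operatorname{ran}\kappa$ exists.

Let $k_0=\kappa(b)+1$. By (R2) the set $D=\{k<k_0:\exists t\ \kappa(t)=k\}$ exists, and by (R3) there is $z_{k_0}\ge b$ such that every element of $D$ has its preimage in $[0,z_{k_0}]$. By injectivity, $\kappa(t)\ge k_0$ for all $t>z_{k_0}$. For $k\ge k_0$ let $z_{k+1}>z_k$ be least with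
\[
|H\cap(z_k,z_{k+1})|\ge 2(k+1)2^{z_k+1}.
\]
Such a number exists because $H$ is infinite, and the sequence exists by (R4).

We prove by $\Pi^0_1$-induction on $k\ge k_0$ that $\kappa(t)\ge k$ for all $t>z_k$. The case $k=k_0$ has been shown. Assume the statement for $k$ and let $t>z_{k+1}$. Then $\kappa(t)\ge k$; suppose $\kappa(t)=k$. Since $b\le z_k<t$ and $\kappa(b)<k_0\le\kappa(t)$, we have $u_t\ge b$. Since $\kappa(u_t)<k$, the induction hypothesis gives $u_t\le z_k$. Therefore $B_t\supseteq(z_k,z_{k+1})$ and
\[
|H\cap B_t|\ge 2(k+1)2^{z_k+1}\ge 2(\kappa(t)+1)2^{u_t+1}=m_t ,
\]
against the assumption on $b$. So $\kappa(t)\ge k+1$.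

Hence for $k\ge k_0$ the number $k$ is a value of $\kappa$ if and only if $\kappa(t)=k$ for some $t\le z_{k+1}$, and for $k<k_0$ if and only if $k\in D$. By $\Delta^0_1$-comprehension $\operatorname{ran}\kappa$ exists, contrary to the choice of $\kappa$.
\end{proof}

\begin{remark}
This is the only use of the hypothesis on $\operatorname{ran}\kappa$, and the lemma fails without it. If $\operatorname{ran}\kappa$ exists, we can search for the preimages of its elements and so find $h_0<h_1<\cdots$ with $\kappa(t)>n$ for all $t>h_n$. For $H=\{h_n:n\in\mathbb N\}$ and any $t$, the inequality $h_n<t$ implies $n<\kappa(t)$, so $|H\cap B_t|\le\kappa(t)<m_t$. This is why the proof splits into two cases.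
\end{remark}

\section{Tables and the coloring $R$}\label{sec:R}

\subsection*{Chains, nodes and histories}
An infinite set fills many blocks; we single out a canonical sequence of them. For a finite or infinite set $A$ define, as far as the required numbers exist,
\begin{align*}
t^A_0&=\text{the least }t\text{ such that }A\text{ fills }B_t,\\
t^A_{i+1}&=\text{the least }t\text{ such that }u_t\ge t^A_i\text{ and }A\text{ fills }B_t.
\end{align*}
This is the \emph{chain} of $A$. It is strictly increasing, since $t>u_t$. The condition $u_t\ge t^A_i$ places all earlier blocks of the chain inside $[0,u_t]$, so that $A\cap[0,u_t]$ records what happened in them.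

A \emph{node} is a pair $(t,\sigma)$ with $\sigma\subseteq[0,u_t]$; think of $\sigma$ as a guess at $H\cap[0,u_t]$. The \emph{history} of the node $(t,\sigma)$ is the possibly empty list $t_0<\dots<t_{i-1}$ of all terms of the chain of $\sigma$ that are at most $u_t$, together with the sets
\[
\sigma_l=\sigma\cap[0,u_{t_l}],\qquad K_l=\sigma\cap B_{t_l}\qquad(l<i).
\]
It is found by a bounded search. Each $(t_l,\sigma_l)$ is a node with $t_l\le u_t<t$, and $K_l\subseteq B_{t_l}$.

\subsection*{Tables}
A \emph{table} for $t$ is a tuple $\langle J^K:K\subseteq B_t\rangle$ of large sets with pairwise disjoint hulls. It is \emph{compatible} with a nonempty finite set $J$ if $J<J^K$ and $\operatorname{hull}(J)\cap\operatorname{hull}(J^K)=\emptyset$ for all $K\subseteq B_t$. Both notions are decidable, by Lemma~\ref{lem:hull}(a) and because $\mathsf L$ is a set.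

To each node we try to attach a table compatible with the entries that its history selects from earlier tables. For each $s$ define $T_s(t,\sigma)$ by recursion on $t$. Let $t_l,\sigma_l,K_l$ $(l<i)$ be the history of $(t,\sigma)$. If some $T_s(t_l,\sigma_l)$ is undefined, then $T_s(t,\sigma)$ is undefined. Otherwise let $J_l$ be the entry of $T_s(t_l,\sigma_l)$ with index $K_l$. If some number below $s$ codes a table for $t$ compatible with $J_0,\dots,J_{i-1}$, let $T_s(t,\sigma)$ be the one with least code; if not, $T_s(t,\sigma)$ is undefined. All searches are bounded, so by (R4) the function of $(s,t,\sigma)$ that returns $T_s(t,\sigma)$ or a symbol for ``undefined'' exists.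

\begin{lemma}\label{lem:stable}
If $T_s(t,\sigma)$ is defined and $s'\ge s$, then $T_{s'}(t,\sigma)=T_s(t,\sigma)$.
\end{lemma}

\begin{proof}
Fix $s\le s'$ and use induction on $t$, for all $\sigma\subseteq[0,u_t]$ at once; the statement has only bounded quantifiers. If $T_s(t,\sigma)$ is defined, then so are the $T_s(t_l,\sigma_l)$, and they equal $T_{s'}(t_l,\sigma_l)$ since $t_l<t$. So the sets $J_l$ are the same at both stages, and at both stages the value is the table of least code compatible with them.
\end{proof}

If some $T_s(t,\sigma)$ is defined, we write $T(t,\sigma)$ for its value and say that $T(t,\sigma)$ is defined.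

\subsection*{Targets and pairs}
Fix $s$. Let $(t,\sigma)$ be a node with $t<s$ such that $T_s(t,\sigma)=\langle J^K:K\subseteq B_t\rangle$ is defined. There is at most one $K\subseteq B_t$ with $s\in\operatorname{hull}(J^K)$. If there is one and $|K|\ge m_t$, we call it the \emph{target} of $s$ at $(t,\sigma)$ and denote it by $K(t,\sigma,s)$. In all other cases $s$ has no target at $(t,\sigma)$.

We choose a pair in each target of $s$. Go through $t=s-1,s-2,\dots,0$ in this order, and for each $t$ through the sets $\sigma\subseteq[0,u_t]$ in the order of their codes. Whenever $K(t,\sigma,s)$ is defined, let $p(t,\sigma,s)$ consist of the two least elements of $K(t,\sigma,s)$ that belong to no pair chosen earlier for this $s$. The order is decreasing in $t$ because Lemma~\ref{lem:overlap} bounds the number of \emph{later} blocks that meet $B_t$. An earlier block that meets $B_t$ has larger $\kappa$ and at least as large $u$, hence a larger quota $m$, and can afford to wait.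

\begin{lemma}\label{lem:pairs}
At every step two such elements exist. Thus for each $s$ the sets $p(t,\sigma,s)\subseteq K(t,\sigma,s)$ are defined for all targets of $s$ and are pairwise disjoint.
\end{lemma}

\begin{proof}
Consider the step for $(t,\sigma)$, and count the earlier pairs $p(t',\sigma',s)\subseteq B_{t'}$ that meet $B_t$. For $t'=t$ there are at most $2^{u_t+1}-1$ of them, one for each earlier $\sigma'$. Otherwise $t'>t$ and $B_{t'}\cap B_t\ne\emptyset$. By Lemma~\ref{lem:overlap} there are at most $\kappa(t)$ such $t'$, and each has $2^{u_{t'}+1}\le2^{u_t+1}$ sets $\sigma'$. In total at most $(\kappa(t)+1)2^{u_t+1}-1$ earlier pairs meet $B_t$, and they cover at most $m_t-2$ elements of $K(t,\sigma,s)$. Since $|K(t,\sigma,s)|\ge m_t$, two elements are left.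
\end{proof}

\subsection*{The coloring}
Define $R(x,s)$ for all $x<s$ by recursion on $s$. If $\{x<y\}$ is one of the pairs $p(t,\sigma,s)$, then $x<y<t<s$, so $R(x,y)$ is already defined; let $s$ break the pair, that is, define $R(x,s)$ and $R(y,s)$ by \eqref{eq:break}. For $x<s$ in none of the pairs put $R(x,s)=0$. No value is assigned twice because the pairs for $s$ are disjoint, and $R:[\mathbb N]^2\to2$ exists by (R4).

\begin{lemma}\label{lem:dagger}
If $H$ is $R$-transitive, $s\in H$ and $K(t,\sigma,s)$ is defined, then $K(t,\sigma,s)\not\subseteq H$.
\end{lemma}

\begin{proof}
Otherwise $H$ contains $s$ and both elements of $p(t,\sigma,s)$, a pair broken by $s$.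
\end{proof}

\section{Extracting the grouping}\label{sec:extract}

By $\mathrm{EM}$ let $H$ be infinite and $R$-transitive. By Lemma~\ref{lem:fill}, applied with $b=0$ and then with $b=t^H_i$, each term of the chain of $H$ can be followed by another, so by (R4) the whole chain exists as an infinite sequence. Put
\[
t_i=t^H_i,\qquad\sigma_i=H\cap[0,u_{t_i}],\qquad K_i=H\cap B_{t_i}.
\]
Then $(t_i,\sigma_i)$ is a node, $K_i\subseteq H$ and $|K_i|\ge m_{t_i}$. These are the nodes whose guesses about $H$ are correct, and we first check that their histories are correct too.

\begin{lemma}\label{lem:history}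
The history of $(t_i,\sigma_i)$ consists of $t_l,\sigma_l,K_l$ for $l<i$.
\end{lemma}

\begin{proof}
For $t\le u_{t_i}$ we have $B_t\subseteq[0,t)\subseteq[0,u_{t_i}]$, so $\sigma_i\cap B_t=H\cap B_t$; thus $\sigma_i$ fills $B_t$ if and only if $H$ does. For $l<i$ we have $t_l\le t_{i-1}\le u_{t_i}$. So by induction on $l<i$ the searches for $t^{\sigma_i}_l$ and for $t^H_l$ test the same conditions on $[0,t_l]$, and $t^{\sigma_i}_l=t_l$. If $t=t^{\sigma_i}_i$ were defined and at most $u_{t_i}$, then $H$ would fill $B_t$, and $u_t\ge t_{i-1}$ in case $i>0$; as $t\le u_{t_i}<t_i$, this contradicts the minimality of $t_i$. Since chains increase, the terms at most $u_{t_i}$ are exactly $t_0,\dots,t_{i-1}$. Finally, for $l<i$ both $[0,u_{t_l}]$ and $B_{t_l}$ are contained in $[0,t_l)\subseteq[0,u_{t_i}]$, so $\sigma_i\cap[0,u_{t_l}]=\sigma_l$ and $\sigma_i\cap B_{t_l}=K_l$.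
\end{proof}

\begin{lemma}\label{lem:defined}
$T(t_i,\sigma_i)$ is defined for every $i$.
\end{lemma}

\begin{proof}
We prove by induction on $i$ the $\Sigma^0_1$ statement that there is $s$ such that $T_s(t_l,\sigma_l)$ is defined for all $l<i$. For $i=0$ it is empty. Assume it for $i$, and let $J_l$ be the entry of $T(t_l,\sigma_l)$ with index $K_l$, for $l<i$. By Lemma~\ref{lem:stable} there is $s^*$, larger than $t_l$ and $\max J_l$ for all $l<i$, such that $T_s(t_l,\sigma_l)=T(t_l,\sigma_l)$ for all $l<i$ and $s\ge s^*$.

The infinite set $X=\{s\in H:s>s^*\}$ is disjoint from $\operatorname{hull}(J_l)$ for each $l<i$. For suppose $s\in X\cap\operatorname{hull}(J_l)$. Then $t_l<s$, the table $T_s(t_l,\sigma_l)$ is defined, $s$ lies in the hull of its entry with index $K_l$, and $|K_l|\ge m_{t_l}$. So $K(t_l,\sigma_l,s)=K_l\subseteq H$, contradicting Lemma~\ref{lem:dagger}.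

By Corollary~\ref{cor:extend}, $X$ has $2^{|B_{t_i}|}$ large subsets whose hulls are pairwise disjoint and disjoint from $\operatorname{hull}(J_l)$ for all $l<i$. Each such set $J$ satisfies $\min J>s^*>\max J_l$. Indexing these sets by the subsets of $B_{t_i}$ gives a table for $t_i$ compatible with $J_0,\dots,J_{i-1}$. Let $s\ge s^*$ exceed its code. By Lemma~\ref{lem:history}, the sets with which the definition of $T_s(t_i,\sigma_i)$ demands compatibility are exactly $J_0,\dots,J_{i-1}$. So $T_s(t_i,\sigma_i)$ is defined, and $s$ witnesses the statement for $i+1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:goal}]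
Let $J_i$ be the entry of $T(t_i,\sigma_i)$ with index $K_i$. The sequence $\langle J_i\mid i\in\mathbb N\rangle$ exists: given $i$, search for the least $s$ with $T_s(t_i,\sigma_i)$ defined, which exists by Lemma~\ref{lem:defined}. Each $J_i$ is large. Let $l<i$ and let $T_s(t_i,\sigma_i)$ be defined. By Lemma~\ref{lem:history}, $T_s(t_l,\sigma_l)$ is defined and $T_s(t_i,\sigma_i)$ is compatible with the entry of $T_s(t_l,\sigma_l)$ with index $K_l$. By Lemma~\ref{lem:stable} this entry is $J_l$. Hence $J_l<J_i$ and $\operatorname{hull}(J_l)\cap\operatorname{hull}(J_i)=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]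
Argue in $\mathsf{RCA}_0+\mathrm{EM}$ and let $\mathsf L$ and $f$ be given. The case in which every injection has a range was settled in Section~\ref{sec:rca}. In the other case, the sequence of Proposition~\ref{prop:goal} is an infinite grouping for the transitive coloring of Section~\ref{sec:hulls}, by Lemma~\ref{lem:hull}(b), and the reduction at the start of that section carries it back to an infinite $\mathsf L$-grouping for $f$.
\end{proof}

\begin{remark}
The groups $J_i$ are the entries of tables of least code and need not be subsets of $H$. The set $H$ serves only to select the entries and, through its tails, to prove that the searches for tables terminate. Of the two properties of $\mathsf L$, the proof relies on the second, that every infinite set has a subset in $\mathsf L$; closure under supersets was used only to make that subset nonempty.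
\end{remark}

\begin{thebibliography}{9}

\bibitem{PY}
Ludovic Patey and Keita Yokoyama,
\emph{The proof-theoretic strength of Ramsey's theorem for pairs and two colors},
arXiv:1601.00050 (2016).

\bibitem{Simpson}
Simpson,
\emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
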